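# Resolvability at singular cardinals

## 1. Cofinality $\omega$, when any two open sets meet

Throughout we work in ZFC, all spaces are nonempty, and no separation axiom is assumed. A subset of a space is dense if it meets every nonempty open set.

**Definition (resolvability).** For a cardinal $\kappa>1$, a space $X$ is $\kappa$-resolvable if it contains $\kappa$ pairwise disjoint dense subsets.

Some cases by hand. If $x$ is an isolated point of $X$, every dense set contains $x$, so $X$ is not even $2$-resolvable. If $X$ is indiscrete and has at least two points, every singleton is dense, so $X$ is $|X|$-resolvable. The real line is $2^{\aleph_0}$-resolvable, because the cosets $x+\mathbb Q$ are dense, pairwise disjoint, and there are $2^{\aleph_0}$ of them. No space is $|X|^+$-resolvable, since dense sets are nonempty.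

A $\kappa$-resolvable space is $\kappa'$-resolvable for $1<\kappa'<\kappa$. We ask about the converse at limits: if $X$ is $\mu$-resolvable for all $\mu<\lambda$, is $X$ also $\lambda$-resolvable? Three facts are quoted with the problem, whose source is Istvan Juhasz, Lajos Soukup, Zoltan Szentmiklossy, "D-forced spaces: a new approach to resolvability", arXiv:math/0609090 (2006). Illanes: the answer is yes for $\lambda=\omega$. Bhaskara Rao: it is yes for singular $\lambda$ with $\operatorname{cf}(\lambda)=\omega$. For every uncountable regular $\lambda$ there is a space for which it is no. The remaining case is $\lambda$ singular with $\operatorname{cf}(\lambda)>\omega$. We shall prove that the answer is yes for every singular $\lambda$.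

**The data.** Let $\lambda$ be singular and let $K\subset\lambda$ be a cofinal set of infinite cardinals. Put
$$L=\{(\mu,t):\mu\in K,\ t<\mu\},$$
and call $\mu$ the *level* of $(\mu,t)$. For each $\mu\in K$ we are given pairwise disjoint dense sets $D_{(\mu,t)}$, $t<\mu$. So a point $x$ lies in at most one $D_l$ from each level, but sets from different levels may overlap in any way.

A sensible first attempt is to give priority to levels: let each point belong only to the set of lowest level containing it. The lowest level survives intact, but the others may vanish. For instance, if $X$ is indiscrete, $|X|\ge\lambda$, and each level happens to be a partition of $X$, then the lowest level uses up every point and every other set becomes empty. Giving priority to higher levels does not make sense, because there is no highest level. No linear priority among levels helps here, so we look for a more flexible way to divide each $D_l$.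

The idea is to attach to $D_l$ a pair $e(l)=\{i,j\}$, and to split $D_l$ into a piece "sent to $i$" and a piece "sent to $j$". We want two things. At each point $x$, the labels $l$ with $x\in D_l$ should be sent to different places, so that for fixed $i$ the pieces sent to $i$ are disjoint. And there should be a single $i$ to which $\lambda$ many $l$ send a dense piece. The first wish is met by forests.

**Lemma 1 (orienting a forest).** Let $\Gamma$ be an acyclic graph. There is an injective map from the edges of $\Gamma$ to its vertices that sends each edge to one of its endpoints.

*Proof.* Choose a root in each component. Each component is a tree, so each vertex $v$ has a unique path to its root. Send an edge to its endpoint farther from the root of its component; the two endpoints of an edge of a tree have distances from the root that differ by exactly $1$. If the edge is sent to $v$, then it is the first edge on the unique path from $v$ to the root, so it is determined by $v$. Hence the map is injective. $\square$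

For example, suppose $D_l$ has the edge $\{0,1\}$ and $D_{l'}$ has the edge $\{1,2\}$. At a point $x\in D_l\cap D_{l'}$ the graph is the path $0,1,2$. With root $0$, the label $l$ is sent to $1$ and $l'$ to $2$. The point $x$ is used twice, but at two different vertices.

How do we make the edges that meet at a point acyclic? For distinct functions $a,a'$ with the same ordinal domain $\theta$ let
$$\Delta(a,a')=\min\{\nu<\theta:a(\nu)\ne a'(\nu)\}.$$

**Lemma 2 (distinct splitting levels).** Let $a_i$ $(i\in S)$ be pairwise distinct functions with domain $\theta$, and let $E$ be a set of pairs from $S$ such that different pairs $\{i,j\}\in E$ have different values $\Delta(a_i,a_j)$. Then the graph with edge set $E$ is acyclic.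

*Proof.* Suppose $i_1,\dots,i_n$ $(n\ge3)$ is a cycle. Let $\nu$ be the least $\Delta$-value on its edges. It is attained on exactly one edge of the cycle; rename so that this is $\{i_n,i_1\}$. The other edges have $\Delta>\nu$, so
$$a_{i_1}{\restriction}(\nu+1)=a_{i_2}{\restriction}(\nu+1)=\dots=a_{i_n}{\restriction}(\nu+1).$$
This contradicts $\Delta(a_{i_n},a_{i_1})=\nu$. $\square$

For example, if $a,a',a''$ begin with $00$, $01$, $10$, then $\Delta(a,a')=1$ and $\Delta(a,a'')=\Delta(a',a'')=0$: a triangle always repeats its least value.

**Proposition 3 (the easy case).** Let $\lambda$ be a singular cardinal with $\operatorname{cf}(\lambda)=\omega$. Let $X$ be $\mu$-resolvable for all $\mu<\lambda$, and suppose that any two nonempty open subsets of $X$ meet. Then $X$ is $\lambda$-resolvable.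

An example of such a space is an infinite set with the cofinite topology. The assumption gives:
$$\text{if } A_0\cup A_1 \text{ is dense in } X,\text{ then } A_0 \text{ or } A_1 \text{ is dense.}\tag{1}$$
Indeed, if nonempty open sets $W_0,W_1$ miss $A_0,A_1$ respectively, then the nonempty open set $W_0\cap W_1$ misses $A_0\cup A_1$.

*Proof of Proposition 3.*

**Step 1: choosing the edges.** This step assigns a pair of countable ordinals to the labels. Since $\lambda$ is an uncountable limit cardinal of cofinality $\omega$, choose uncountable cardinals $\mu_0<\mu_1<\cdots$ cofinal in $\lambda$, let $K=\{\mu_n:n<\omega\}$, and fix dense sets $D_l$ $(l\in L)$ as above. Choose distinct functions $a_i:\omega\to\{0,1\}$ for $i<\omega_1$. Let $\mathcal E_n$ be the set of pairs $\{i,j\}$ with $\Delta(a_i,a_j)=n$. We have $|\mathcal E_n|\le\omega_1\le\mu_n$. If $\mathcal E_n\ne\emptyset$, a bijection $\mu_n\to\mathcal E_n\times\mu_n$ followed by projection is a surjection $e_n:\mu_n\to\mathcal E_n$ all of whose fibers have size $\mu_n$. Put $e(\mu_n,t)=e_n(t)$. So $\operatorname{dom}(e)$ consists of all labels at levels $\mu_n$ with $\mathcal E_n\neq\emptyset$.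

**Step 2: splitting the dense sets.** We now define the pieces and check that they are disjoint at each vertex. For $x\in X$ let $R_x=\{l\in\operatorname{dom}(e):x\in D_l\}$. The elements of $R_x$ have distinct levels, so their edges have distinct $\Delta$-values. Hence $e$ is injective on $R_x$, and by Lemma 2 the edges $e(l)$, $l\in R_x$, form an acyclic graph. Lemma 1 gives an injective $o_x:R_x\to\omega_1$ with $o_x(l)\in e(l)$. Put $D_{l,i}=\{x\in D_l:o_x(l)=i\}$ for $l\in\operatorname{dom}(e)$. For fixed $i$ the sets $D_{l,i}$ are pairwise disjoint: if $x\in D_{l,i}\cap D_{l',i}$, then $o_x(l)=i=o_x(l')$, so $l=l'$. If $e(l)=\{i,j\}$, then $D_l=D_{l,i}\cup D_{l,j}$.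

**Step 3: choosing dense pieces.** By (1), for each $l\in\operatorname{dom}(e)$ we can choose $o(l)\in e(l)$ such that $D_{l,o(l)}$ is dense.

**Step 4: finding one vertex with $\lambda$ many labels.** For $p\in\mathcal E_n$, the function $t\mapsto o(\mu_n,t)$ takes at most two values on the infinite fiber $e_n^{-1}(p)$, namely elements of $p$. So some $o^*(p)\in p$ is taken $\mu_n$ times on this fiber. For $i<\omega_1$ let $N_i=\{n:\exists p\in\mathcal E_n\ o^*(p)=i\}$. We claim that some $N_i$ is infinite. Otherwise let $b(i)<\omega$ be the supremum of $N_i$ (which is $0$ if $N_i=\emptyset$). There are $n<\omega$ and an uncountable $S'\subset\omega_1$ with $b(i)=n$ for all $i\in S'$. There are only finitely many functions from $n+1$ to $\{0,1\}$, so there are $i\ne j$ in $S'$ with $a_i{\restriction}(n+1)=a_j{\restriction}(n+1)$. So $m:=\Delta(a_i,a_j)>n=b(i)=b(j)$. But $p=\{i,j\}\in\mathcal E_m$, so $m\in N_{o^*(p)}$ and $m\le b(o^*(p))$, a contradiction.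

Take $i$ with $N_i$ infinite. Then $|o^{-1}\{i\}|\ge\mu_n$ for infinitely many $n$, so $|o^{-1}\{i\}|\ge\lambda$. The sets $D_{l,i}$ with $o(l)=i$ are dense, and by Step 2 they are pairwise disjoint. $\square$

## 2. Pieces that are only locally dense, and trees of uncountable height

The two extra assumptions of Proposition 3 were used at one place each.

**Open sets that do not meet.** They were needed for (1), which fails in general. In $\mathbb R$, the union of $\mathbb Q\cap(-\infty,0)$ and $\mathbb Q\cap(0,\infty)$ is dense and neither set is. What remains true is local. If $A_0\cup A_1$ is dense and $U$ is nonempty open, then either $A_0\cap U$ is dense in $U$, or some nonempty open $W\subset U$ misses $A_0$, and then $A_1\cap W$ is dense in $W$. So we can decide $o(l)$ for one label by shrinking the open set, and then for a second label, and so on. But Step 4 needs the values $o(l)$ for $\lambda$ many $l$ at one place, and already the intersection of a decreasing sequence $W_0\supset W_1\supset\cdots$ of nonempty open sets may be empty. This is where the argument stops.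

The remedy is to let a generic filter of open sets make all decisions at once. The price is that the combinatorics must take place in a forcing extension. There new functions $o$ exist, so we have no reason to think that an assignment $e$ chosen beforehand still concentrates every $o$ on one vertex. We therefore choose $e$ in the extension. There $\lambda$ may fail to be a cardinal, its cofinality may have dropped, and we control no cardinal arithmetic.

**Longer cofinality.** Let $\theta=\operatorname{cf}(\lambda)$. Step 4 used the following property of the functions $a_i:\theta\to\cdots$ $(i\in S)$: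
$$\text{for every } b:S\to\theta \text{ there are } i\ne j \text{ in } S \text{ with } \Delta(a_i,a_j)>\max(b(i),b(j)).\tag{2}$$
If $2^{|\nu|}\le\theta$ for all $\nu<\theta$, the pigeonhole argument still works. Take any $\theta^+$ distinct functions $\theta\to\{0,1\}$. A given $b$ has a constant value $\nu$ on $\theta^+$ many indices, the restrictions to $\nu+1$ take at most $\theta$ values, and so two of them agree. Without such an assumption a careless choice fails. Let $\theta=\omega_1$ and $2^{\aleph_0}\ge\aleph_2$, and choose $\omega_2$ functions $\omega_1\to\{0,1\}$ that are already pairwise distinct below $\omega$. For the constant function $b(i)=\omega$ no pair satisfies $\Delta(a_i,a_j)>\omega$. So we need a choice of branches that satisfies (2) outright in ZFC.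

With these two difficulties in view, here is what will be proved.

**Theorem 4.** Let $\lambda$ be a singular cardinal and let $X$ be a topological space that is $\mu$-resolvable for all $\mu<\lambda$. Then $X$ is $\lambda$-resolvable.

**Theorem 5 (refined form).** Let $\lambda$ be singular and let $K\subset\lambda$ be a cofinal set of infinite cardinals. For each $\mu\in K$ let $\{D_{(\mu,t)}:t<\mu\}$ be pairwise disjoint dense subsets of $X$. Then there are pairwise disjoint dense sets $E_\eta$ $(\eta<\lambda)$ such that for each $\eta$ there is a disjoint family $\mathcal U_\eta$ of open sets with dense union, with $E_\eta\subset\bigcup\mathcal U_\eta$, and such that for every $U\in\mathcal U_\eta$ the set $E_\eta\cap U$ is contained in a single $D_{(\mu,t)}$.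

*Theorem 5 implies Theorem 4.* Let $K$ be the set of all infinite cardinals below $\lambda$. It is cofinal in $\lambda$, because a singular cardinal is a limit cardinal. For each $\mu\in K$ choose $\mu$ pairwise disjoint dense sets and apply Theorem 5. $\square$

## 3. Branches whose values remember their past

We recall some textbook facts. Let $\chi$ be a regular uncountable cardinal. A set $S\subset\chi$ is *stationary* if it meets every closed unbounded subset of $\chi$; such a set is unbounded in $\chi$. If $\theta<\chi$ is an infinite regular cardinal, then $\{i<\chi:\operatorname{cf}(i)=\theta\}$ is stationary. If a stationary set is partitioned into fewer than $\chi$ pieces, one piece is stationary. Fodor's lemma: if $S$ is stationary and $h:S\to\chi$ satisfies $h(i)<i$ for all $i\in S$, then $h$ is constant on a stationary subset of $S$.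

The plan for (2) is to replace the counting of restrictions by Fodor's lemma. Suppose that $a_i(\nu)<i$ and that the single value $a_i(\nu)$ determines the whole restriction $a_i{\restriction}(\nu+1)$. Then making $a_i(\nu)$ constant makes the restriction constant. For $\theta=\omega$ such memory is easy to build in: replace $a$ by $n\mapsto a{\restriction}(n+1)$, a function into the countable set of finite $0$–$1$ sequences. In general the sets of initial values are too many to be listed, and we use sets that are coherent by construction.

**Lemma 6.** Let $\theta$ be an infinite regular cardinal and $\chi=\theta^{++}$. There are $S\subset\chi$ and pairwise distinct functions $a_i:\theta\to\chi$ $(i\in S)$ such that (2) holds.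

*Proof.* Let $\kappa=\theta^+$, so $\chi=\kappa^+$. For $0<\beta<\chi$ fix a surjection $g_\beta:\kappa\to\beta$. Let $S_0=\{i<\chi:\operatorname{cf}(i)=\theta\}$, a stationary subset of $\chi$.

**Step 1: coherent cofinal sets.** For each $i\in S_0$ we find $\gamma_i<\kappa$ such that
$$A_i:=g_i[\gamma_i]\text{ is cofinal in } i,\qquad A_i\cap\beta=g_\beta[\gamma_i]\text{ for all }\beta\in A_i\setminus\{0\}.\tag{3}$$
A cofinal subset of $i$ of size $\theta$ is the image under $g_i$ of a set of $\theta$ ordinals below $\kappa$. Since $\theta<\kappa$ and $\kappa$ is regular, these are bounded, so there is $\gamma^0<\kappa$ with $g_i[\gamma^0]$ cofinal in $i$. Given $\gamma^n<\kappa$, choose $\gamma^{n+1}\in(\gamma^n,\kappa)$ such that for all $\beta\in g_i[\gamma^n]\setminus\{0\}$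
$$g_\beta[\gamma^n]\subset g_i[\gamma^{n+1}]\qquad\text{and}\qquad g_i[\gamma^n]\cap\beta\subset g_\beta[\gamma^{n+1}].$$
This is possible. There are at most $\theta$ such $\beta$, and each requires at most $\theta$ ordinals to be in an image. The ordinals in the first requirement are below $\beta<i$, hence in the range of $g_i$; those in the second are below $\beta$, hence in the range of $g_\beta$. Choosing a preimage for each gives at most $\theta$ ordinals below $\kappa$, which are bounded in $\kappa$.

Let $\gamma_i=\sup_n\gamma^n$, which is below $\kappa$ because $\kappa$ is regular and uncountable. Then $A_i=\bigcup_ng_i[\gamma^n]$ is cofinal in $i$. Let $\beta\in A_i\setminus\{0\}$, say $\beta\in g_i[\gamma^m]$. If $\alpha\in A_i\cap\beta$, then $\alpha\in g_i[\gamma^n]$ for some $n\ge m$, so $\alpha\in g_\beta[\gamma^{n+1}]\subset g_\beta[\gamma_i]$. If $\alpha\in g_\beta[\gamma_i]$, then $\alpha<\beta$ and $\alpha\in g_\beta[\gamma^n]$ for some $n\ge m$, so $\alpha\in g_i[\gamma^{n+1}]\subset A_i$. This proves (3).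

**Step 2: uniform shape.** We pass to indices for which the parameters agree. Let $\varepsilon_i$ be the order type of $A_i$. Since $|A_i|\le\theta$, we have $\varepsilon_i<\kappa$. Since $A_i$ is cofinal in $i$, we have $\operatorname{cf}(\varepsilon_i)=\operatorname{cf}(i)=\theta$. There are only $\kappa<\chi$ possible pairs $(\gamma_i,\varepsilon_i)$, so there are a stationary $S\subset S_0$ and $\gamma,\varepsilon<\kappa$ with $\gamma_i=\gamma$ and $\varepsilon_i=\varepsilon$ for all $i\in S$. Fix a strictly increasing cofinal $f:\theta\to\varepsilon$ with $f(0)\ge1$. For $i\in S$ let $a_i(\nu)$ be the $f(\nu)$-th element of $A_i$, counting from $0$. As $f(\nu)\ge1$, we have $a_i(\nu)>0$. The function $a_i$ is strictly increasing and cofinal in $i$; in particular $i=\sup_\nu a_i(\nu)$, so the $a_i$ are pairwise distinct.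

**Step 3: values remember the past.** We show
$$a_i(\nu)=a_j(\nu)\ \Longrightarrow\ a_i{\restriction}(\nu+1)=a_j{\restriction}(\nu+1).\tag{4}$$
Let $\beta=a_i(\nu)=a_j(\nu)$. Then $\beta>0$ belongs to $A_i$ and to $A_j$, so (3) gives $A_i\cap\beta=g_\beta[\gamma]=A_j\cap\beta$. For $\nu'<\nu$, both $a_i(\nu')$ and $a_j(\nu')$ are below $\beta$, and both are the $f(\nu')$-th element of this common set. So they are equal.

**Step 4: property (2).** Let $b:S\to\theta$. As $\theta<\chi$, $b$ has a constant value $\nu$ on a stationary $S'\subset S$. The map $i\mapsto a_i(\nu)$ is regressive, since $a_i(\nu)\in A_i\subset i$. By Fodor's lemma it is constant on a stationary $S''\subset S'$. Take $i\ne j$ in $S''$. By (4), $\Delta(a_i,a_j)>\nu=b(i)=b(j)$. $\square$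

## 4. Assigning edges when $\lambda$ is not a regular cardinal

Now we formulate the combinatorics of Proposition 3 in a way that can be used in a forcing extension. There, $\lambda$ will be a limit ordinal that is not a regular cardinal, and the elements of $K$ will just be infinite ordinals.

**Lemma 7.** Let $\lambda$ be a limit ordinal which is not a regular cardinal, let $K\subset\lambda$ be a cofinal set of infinite ordinals, and let $L=\{(\mu,t):\mu\in K,\ t<\mu\}$, where $(\mu,t)$ has level $\mu$. There is a function $e$ with $\operatorname{dom}(e)\subset L$ and values in $[\lambda]^2$ such that: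

* (i) if $l_1,\dots,l_m\in\operatorname{dom}(e)$ have distinct levels, then $e(l_1),\dots,e(l_m)$ are distinct and are the edges of an acyclic graph;
* (ii) for every $o:\operatorname{dom}(e)\to\lambda$ with $o(l)\in e(l)$ for all $l$, there is $i<\lambda$ with $|o^{-1}\{i\}|=|\lambda|$.

*Proof.* Note that $|L|=|\lambda|$. Indeed $L\subset\lambda\times\lambda$ gives $|L|\le|\lambda|$. Conversely, every $t<\lambda$ is below some $\mu\in K$, so projection to the second coordinate maps $L$ onto $\lambda$. Hence in (ii) only $|o^{-1}\{i\}|\ge|\lambda|$ must be shown.

**Case A: $\lambda$ is not a cardinal.** Here one level suffices. We have $|\lambda|<\lambda$, so there is $\mu\in K$ with $\mu\ge|\lambda|$, and then $|\mu|=|\lambda|$. Let $\operatorname{dom}(e)=\{\mu\}\times\mu$ and $e(l)=\{0,1\}$ for all $l$. There is only one level, so (i) concerns only $m=1$ and is trivial. In (ii), a set of infinite size $|\lambda|$ is mapped into $\{0,1\}$, so one of the two values is taken $|\lambda|$ times.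

**Case B: $\lambda$ is a cardinal.** Then $\lambda$ is a singular cardinal: it is an infinite cardinal, being a limit ordinal, and it is not regular. We repeat Steps 1 and 4 of Proposition 3, using Lemma 6. Let $\theta=\operatorname{cf}(\lambda)<\lambda$. Since $\lambda$ is a limit cardinal, $\chi:=\theta^{++}<\lambda$. Take $S\subset\chi$ and $a_i$ $(i\in S)$ from Lemma 6 and write $\Delta(i,j)=\Delta(a_i,a_j)$. Choose a strictly increasing sequence $(\mu_\nu)_{\nu<\theta}$ of elements of $K$, cofinal in $\lambda$, with $\mu_0\ge\chi$. Let
$$\mathcal E_\nu=\{\{i,j\}\in[S]^2:\Delta(i,j)=\nu\}.$$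
Since $|\mathcal E_\nu|\le\chi\le|\mu_\nu|$, if $\mathcal E_\nu\ne\emptyset$ there is a bijection $\mu_\nu\to\mathcal E_\nu\times\mu_\nu$. Following it by projection we get a surjection $e_\nu:\mu_\nu\to\mathcal E_\nu$ all of whose fibers have size $|\mu_\nu|$. Put $e(\mu_\nu,t)=e_\nu(t)$ for all $\nu$ with $\mathcal E_\nu\ne\emptyset$ and all $t<\mu_\nu$. The values lie in $[\chi]^2\subset[\lambda]^2$.

*Property (i).* Edges at distinct levels have distinct $\Delta$-values. So they are distinct, and Lemma 2 says that they form an acyclic graph.

*Property (ii).* Let $o$ be given. For $p\in\mathcal E_\nu$ the fiber $e_\nu^{-1}(p)$ has infinite size $|\mu_\nu|$, and on it $t\mapsto o(\mu_\nu,t)$ takes values in the two-element set $p$. So there is $o^*(p)\in p$ such that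
$$|\{t\in e_\nu^{-1}(p):o(\mu_\nu,t)=o^*(p)\}|=|\mu_\nu|.$$
For $i\in S$ let $N_i=\{\nu<\theta:\exists p\in\mathcal E_\nu\ o^*(p)=i\}$. Suppose every $N_i$ were bounded in $\theta$. Put $b(i)=\sup N_i<\theta$. By (2) there are $i\ne j$ in $S$ with $\nu:=\Delta(i,j)>\max(b(i),b(j))$. For $p=\{i,j\}\in\mathcal E_\nu$ we have $\nu\in N_{o^*(p)}$, so $\nu\le b(o^*(p))$, a contradiction since $o^*(p)\in\{i,j\}$.

So some $N_i$ is unbounded in $\theta$, and $|o^{-1}\{i\}|\ge|\mu_\nu|$ for unboundedly many $\nu$. For each cardinal $\tau<\lambda$ one of these $\mu_\nu$ is at least $\tau$, and so $|o^{-1}\{i\}|\ge\tau$. Since $\lambda$ is a limit cardinal, $|o^{-1}\{i\}|\ge\lambda$. $\square$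

## 5. Density along a generic filter of open sets

Let $\mathbb P$ be the set of nonempty open subsets of $X$, ordered by inclusion, with smaller sets as stronger conditions. Two conditions are compatible exactly when they meet, and then their intersection is a condition below both. Let $G$ denote a $V$-generic filter on $\mathbb P$. We use the standard facts. A statement true in $V[G]$ is forced by some $U\in G$, and a statement forced by some $U\in G$ is true in $V[G]$. The forcing relation is definable in $V$. Theorems of ZFC hold in $V[G]$. The maximal principle: if every condition forces $\exists y\,\varphi(y)$, then there is a name $\dot y$ such that every condition forces $\varphi(\dot y)$.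

**Definition (positive).** A set $A\subset X$ with $A\in V$ is $G$-positive if $A\cap U\ne\emptyset$ for all $U\in G$.

Two examples. If any two nonempty open sets of $X$ meet, then $G=\mathbb P$: for $U\in\mathbb P$, every condition $W$ has the extension $W\cap U$ below $U$, so the conditions below $U$ are dense in $\mathbb P$, some of them is in $G$, and $U\in G$. In this case positive means dense, and we are back in Section 1. For $X=\mathbb R$, the set $A=\mathbb Q\cap(0,\infty)$ is positive if and only if $(0,\infty)\in G$. For if $(0,\infty)\in G$ and $W\in G$, then $(0,\infty)\cap W$ is nonempty and open, so it meets $A$. If $(0,\infty)\notin G$, then $(-\infty,0)\in G$, because the conditions contained in one of the two half-lines are dense in $\mathbb P$; and $(-\infty,0)$ misses $A$.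

**Lemma 8.** Let $A,A_0,A_1\subset X$ be in $V$.

* (a) $U\Vdash$ "$A$ is positive" if and only if $A\cap U$ is dense in $U$.
* (b) If $A_0\cup A_1$ is $G$-positive, then $A_0$ or $A_1$ is.
* (c) If $A$ is $G$-positive and $U\in G$, then $A\cap U$ is $G$-positive.

*Proof.* (a) Suppose $A\cap U$ is dense in $U$, and let $U\in G$ and $W\in G$. There is $W'\in G$ with $W'\subset U\cap W$. Then $A\cap W\supset A\cap W'\ne\emptyset$, because $W'$ is a nonempty open subset of $U$. Conversely, if $A\cap U$ is not dense in $U$, some nonempty open $W\subset U$ misses $A$. Then $W$ forces that $A$ is not positive, since $W\in G$ when $W$ is used. So $U$ does not force that $A$ is positive.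

(b) If $W_k\in G$ misses $A_k$ for $k=0,1$, then a common lower bound of $W_0,W_1$ in $G$ misses $A_0\cup A_1$.

(c) Let $W\in G$. Take $W'\in G$ with $W'\subset U\cap W$. Then $(A\cap U)\cap W\supset A\cap W'\neq\emptyset$. $\square$

Part (b) is the substitute for (1). It holds for all pairs $A_0,A_1$ in $V$ with the same $G$, and so all the decisions of Step 3 of Proposition 3 can be made at once in $V[G]$. We still have to come back to $V$ with actual dense sets.

## 6. Splitting by a name: the proof of Theorem 5

Fix $\lambda$, $K$, $L$ and $D_l$ $(l\in L)$ as in Theorem 5.

**Step 1: a name for the edge assignment.** We want Lemma 7 inside $V[G]$, so we check its hypotheses there. A cofinal map from $\operatorname{cf}^V(\lambda)$ to $\lambda$ in $V$ is still cofinal in $V[G]$, so $\operatorname{cf}(\lambda)\le\operatorname{cf}^V(\lambda)<\lambda$ there. Hence in $V[G]$ the ordinal $\lambda$ is a limit ordinal which is not a regular cardinal. The set $K$ is still a cofinal set of infinite ordinals, and $L$ is computed from $K$ in the same way. Lemma 7 is a theorem of ZFC, so it holds in $V[G]$. By the maximal principle there is a name $\dot e$ that every condition forces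 to satisfy Lemma 7 for $\lambda,K,L$.

**Step 2: reading the name at a point.** This step carries out, in $V$, the splitting of the sets $D_l$. The observation is this: the open neighborhoods of a point $x$ need not generate a generic filter, but the intersection of finitely many of them is a condition. So finitely many facts forced by neighborhoods of $x$ are consistent with each other, and acyclicity only involves finitely many edges at a time.

For $l\in L$ and $p\in[\lambda]^2$ let
$$O_{l,p}=\bigcup\{U\in\mathbb P:U\Vdash l\in\operatorname{dom}(\dot e)\wedge\dot e(l)=p\}.$$
These open sets are in $V$ by definability of forcing, and $x\in O_{l,p}$ means that some open $U\ni x$ forces $\dot e(l)=p$. If $p\ne p'$ then $O_{l,p}\cap O_{l,p'}=\emptyset$. For if $x$ is in both, choose open $U,U'\ni x$ forcing $\dot e(l)=p$ and $\dot e(l)=p'$ respectively; the condition $U\cap U'$ would force both.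

For $x\in X$ let
$$R_x=\Big\{l\in L:x\in D_l\cap\bigcup_pO_{l,p}\Big\},$$
and for $l\in R_x$ let $p_x(l)$ be the unique $p$ with $x\in O_{l,p}$. The elements of $R_x$ have distinct levels, because the sets $D_{(\mu,t)}$, $t<\mu$, are disjoint.

Let $l_1,\dots,l_m\in R_x$ be distinct. For each $k$ there is an open $U_k\ni x$ with $U_k\Vdash l_k\in\operatorname{dom}(\dot e)\wedge\dot e(l_k)=p_x(l_k)$. The set $W=\bigcap_kU_k$ contains $x$, so it is a condition, and it forces all $m$ statements. By (i) of Lemma 7 in the extension, $W$ forces that $p_x(l_1),\dots,p_x(l_m)$ are distinct and are the edges of an acyclic graph. This is a statement about a finite set of pairs of ordinals, which has the same truth value in $V$ and in $V[G]$. So it is true in $V$.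

As $m$ and the $l_k$ were arbitrary, $p_x$ is injective on $R_x$. Moreover, the edges $p_x(l)$, $l\in R_x$, form an acyclic graph $\Gamma_x$, because a cycle would use only finitely many edges. Applying Lemma 1 to $\Gamma_x$, and composing with the injection $p_x$, we get an injective $o_x:R_x\to\lambda$ with $o_x(l)\in p_x(l)$. Concretely, $o_x(l)$ is the endpoint of $p_x(l)$ farther from the chosen root of its component. Put
$$D_{l,i}=\{x\in D_l:l\in R_x,\ o_x(l)=i\}\qquad(l\in L,\ i<\lambda).$$
Then
$$\text{for each fixed } i,\text{ the sets } D_{l,i}\ (l\in L)\text{ are pairwise disjoint},\tag{5}$$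
because $x\in D_{l,i}\cap D_{l',i}$ gives $o_x(l)=i=o_x(l')$ and so $l=l'$. Also
$$D_l\cap O_{l,\{i,j\}}\subset D_{l,i}\cup D_{l,j},\tag{6}$$
because for $x$ in the left-hand side we have $l\in R_x$ and $p_x(l)=\{i,j\}$, so $o_x(l)\in\{i,j\}$.

**Step 3: one vertex with $|\lambda|$ many positive pieces, in $V[G]$.** Here we repeat Steps 3 and 4 of Proposition 3 in the extension, with "positive" for "dense". Let $e=\dot e^G$. Let $l\in\operatorname{dom}(e)$ and $e(l)=\{i,j\}$. Some $U\in G$ forces this, so $U\subset O_{l,\{i,j\}}$. The set $D_l$ is dense in $X$, so it meets all elements of $G$ and is $G$-positive. By Lemma 8(c), $D_l\cap U$ is $G$-positive. By (6) it is contained in $D_{l,i}\cup D_{l,j}$, which is therefore $G$-positive too. By Lemma 8(b), one of $D_{l,i}$, $D_{l,j}$ is $G$-positive. So we can choose, in $V[G]$, a function $o$ on $\operatorname{dom}(e)$ with $o(l)\in e(l)$ such that $D_{l,o(l)}$ is $G$-positive for every $l\in\operatorname{dom}(e)$.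

By Lemma 7(ii), applied in $V[G]$, there is $i^*<\lambda$ with $|o^{-1}\{i^*\}|=|\lambda|$. Hence the set
$$B=\{l\in L:D_{l,i^*}\text{ is }G\text{-positive}\}\supset o^{-1}\{i^*\}$$
has size at least $|\lambda|$ in $V[G]$. Since $|L|=|\lambda|$ there, $|B|=|\lambda|$, and there is a bijection $s:B\to\lambda$ in $V[G]$. By the maximal principle, fix names $\dot\imath,\dot B,\dot s$ such that every condition forces: $\dot\imath<\lambda$, $\dot B=\{l\in L:D_{l,\dot\imath}\text{ is positive}\}$, and $\dot s:\dot B\to\lambda$ is a bijection. The values of $s$ number the $\eta$-th dense set; note that this works even if $\lambda$ is not a cardinal in $V[G]$, because we number by the ordinals below $\lambda$.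

**Step 4: the sets $E_\eta$.** Now we return to $V$ and read the names locally once more. For $l\in L$ and $i,\eta<\lambda$ let
$$O_{l,i,\eta}=\bigcup\{U\in\mathbb P:U\Vdash\dot\imath=i\wedge l\in\dot B\wedge\dot s(l)=\eta\},\qquad E_\eta=\bigcup_{l\in L,\ i<\lambda}\big(D_{l,i}\cap O_{l,i,\eta}\big).$$

**Step 5: the sets $E_\eta$ are pairwise disjoint.** Suppose $x\in E_\eta\cap E_{\eta'}$, say $x\in D_{l,i}\cap O_{l,i,\eta}$ and $x\in D_{l',i'}\cap O_{l',i',\eta'}$. Choose open $U,U'\ni x$ such that
$$U\Vdash\dot\imath=i\wedge l\in\dot B\wedge\dot s(l)=\eta,\qquad U'\Vdash\dot\imath=i'\wedge l'\in\dot B\wedge\dot s(l')=\eta'.$$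
The set $U\cap U'$ contains $x$, so it is a condition, and it forces both statements. Hence $i=i'$. So $x\in D_{l,i}\cap D_{l',i}$, and (5) gives $l=l'$. Now $U\cap U'$ forces $\eta=\dot s(l)=\eta'$, so $\eta=\eta'$.

**Step 6: each $E_\eta$ is dense.** Let $U$ be a nonempty open set. As $U$ forces that $\dot s$ is onto $\lambda$, there are a nonempty open $W\subset U$, $l\in L$ and $i<\lambda$ such that
$$W\Vdash\dot\imath=i\wedge l\in\dot B\wedge\dot s(l)=\eta.$$
Then $W\subset O_{l,i,\eta}$. Also $W$ forces that $D_{l,i}$ is positive, by the definition of $\dot B$. By Lemma 8(a), $D_{l,i}\cap W$ is dense in $W$, hence nonempty. So $E_\eta\cap U\supset D_{l,i}\cap W\ne\emptyset$.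

**Step 7: the families $\mathcal U_\eta$.** It remains to prove the local statement. Fix $\eta$. If $(l,i)\ne(l',i')$, then $O_{l,i,\eta}\cap O_{l',i',\eta}=\emptyset$. For if $x$ is in both, there are open $U,U'\ni x$ forcing the two defining statements, and $U\cap U'$ forces $i=\dot\imath=i'$ and $\dot s(l)=\eta=\dot s(l')$; since $\dot s$ is forced to be injective, $l=l'$. Let
$$\mathcal U_\eta=\{O_{l,i,\eta}:l\in L,\ i<\lambda\}\setminus\{\emptyset\}.$$
This is a disjoint family of open sets. By Step 6 every nonempty open $U$ contains a nonempty $W$ that is a subset of some $O_{l,i,\eta}$, so $\bigcup\mathcal U_\eta$ is dense. By definition $E_\eta\subset\bigcup\mathcal U_\eta$. Finally, by disjointness only the term with index $(l,i)$ in the union defining $E_\eta$ can contain points of $O_{l,i,\eta}$. So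
$$E_\eta\cap O_{l,i,\eta}=D_{l,i}\cap O_{l,i,\eta}\subset D_l.$$
This completes the proof of Theorem 5, and with it that of Theorem 4. $\blacksquare$

## 7. A local hypothesis, and disjoint sets outside an ideal

**Corollary 9 (local hypothesis).** Let $\lambda$ be singular. If for every $\mu<\lambda$ every nonempty open subset of $X$ contains a nonempty $\mu$-resolvable subspace, then $X$ is $\lambda$-resolvable.

*Proof.* Fix $\mu$ with $1<\mu<\lambda$. By Zorn's lemma let $\{Y_s\}$ be a maximal family of pairwise disjoint nonempty $\mu$-resolvable subspaces of $X$. Then $\bigcup_sY_s$ is dense in $X$. Otherwise some nonempty open set misses it; by hypothesis this set contains a nonempty $\mu$-resolvable subspace, which could be added to the family. For each $s$ let $\{D^s_i:i<\mu\}$ be disjoint dense subsets of $Y_s$. The sets $\bigcup_sD^s_i$ $(i<\mu)$ are pairwise disjoint. Each is dense in $X$, because its closure contains every $Y_s$ and therefore the closure of $\bigcup_sY_s$, which is $X$. So $X$ is $\mu$-resolvable. As $\mu$ was arbitrary, Theorem 4 applies. $\square$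

An *ideal* on a set $X$ is a family of subsets that contains $\emptyset$ and is closed under subsets and finite unions. It is proper if it does not contain $X$, and a subset of $X$ is *$I$-positive* if it is not in $I$. For example, for the ideal of finite subsets of an infinite set, the positive sets are the infinite ones.

**Corollary 10 (Erdős–Tarski type theorem for disjoint positive sets).** Let $I$ be a proper ideal on a set $X$ (no completeness assumed) and let $\lambda$ be singular. If for each $\mu<\lambda$ there are $\mu$ pairwise disjoint $I$-positive sets, then there are $\lambda$ pairwise disjoint $I$-positive sets.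

*Proof.* Let $\tau_I=\{\emptyset\}\cup\{X\setminus A:A\in I\}$. This is a topology. It contains $X=X\setminus\emptyset$. It is closed under finite intersections, since $(X\setminus A)\cap(X\setminus A')=X\setminus(A\cup A')$. It is closed under unions, since a union of sets $X\setminus A$ with $A\in I$ is the complement of a subset of such an $A$. As $I$ is proper, all sets $X\setminus A$ with $A\in I$ are nonempty. So a set $D$ is dense in $\tau_I$ if and only if $D\not\subset A$ for all $A\in I$, that is, $D\notin I$. Hence disjoint dense sets are the same as disjoint $I$-positive sets, and Theorem 4 gives the claim. $\square$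

## 8. Regular cardinals and the values of $r(X)$

For a space $X$ let $r(X)$ be the least cardinal $\kappa>1$ such that $X$ is not $\kappa$-resolvable. It exists, and $r(X)\le|X|^+$ (where $|X|^+=|X|+1$ for finite $X$), since disjoint dense sets are nonempty. For example, $r(X)=2$ if $X$ has an isolated point, and $r(\mathbb R)=(2^{\aleph_0})^+$ by Section 1.

**Theorem 11 (classification).** For an infinite cardinal $\lambda$, the implication "every space that is $\mu$-resolvable for all $\mu<\lambda$ is $\lambda$-resolvable" holds if and only if $\lambda=\omega$ or $\lambda$ is singular. Equivalently, $r(X)$, if infinite, is an uncountable regular cardinal, and every uncountable regular cardinal is of the form $r(X)$.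

*Proof.* For $\lambda=\omega$ the implication is the theorem of Illanes quoted in Section 1. For singular $\lambda$ it is Theorem 4. Let $\lambda$ be regular and uncountable. The failure of the implication is also among the quoted facts, but here is a short proof.

**Step 1: the space.** We look for an ideal topology in which certain product sets are dense and little else is. Let $X=\prod_{1\le\xi<\lambda}\xi$. Let $p$ range over finite partial functions with $\operatorname{dom}(p)\subset\lambda\setminus\{0\}$ and $p(\xi)<\xi$ on the domain, and let
$$D_p=\{x\in X:p\subset x\}\ne\emptyset.$$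
The ideal $\{\emptyset\}$ contains no $D_p$, and the union of a nonempty chain of ideals containing no $D_p$ is again such an ideal. By Zorn's lemma let $I$ be maximal among the ideals on $X$ that contain no $D_p$. It is proper, since $D_\emptyset=X\notin I$. Give $X$ the topology $\tau_I$ of Corollary 10, in which dense means not in $I$.

**Step 2: $X$ is $\mu$-resolvable for all $\mu<\lambda$.** Let $1<\mu<\lambda$. The sets $D_{\{(\mu,i)\}}$, $i<\mu$, consist of the points $x$ with $x(\mu)=i$. They are pairwise disjoint and not in $I$, so they are dense.

**Step 3: every dense set contains some $D_p$ up to $I$.** Let $A\notin I$. By maximality, the ideal generated by $I\cup\{A\}$ contains some $D_p$, so $D_p\subset A\cup C$ for some $C\in I$. Hence $D_p\setminus A\subset C$ is in $I$.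

**Step 4: $X$ is not $\lambda$-resolvable.** Suppose $A_k$ $(k<\lambda)$ are disjoint dense sets. By Step 3 take $p_k$ with $D_{p_k}\setminus A_k\in I$. The $\Delta$-system lemma, for the regular uncountable cardinal $\lambda$ and the finite sets $\operatorname{dom}(p_k)$, gives $J\subset\lambda$ of size $\lambda$ and a finite set $r$ such that $\operatorname{dom}(p_k)\cap\operatorname{dom}(p_{k'})=r$ for all $k\ne k'$ in $J$. (If one finite set occurs as the domain for $\lambda$ many $k$, take those $k$ and let $r$ be this set. Otherwise regularity gives $\lambda$ many different domains, and the lemma applies to them.) There are at most $\prod_{\xi\in r}|\xi|<\lambda$ possibilities for $p_k{\restriction}r$. So there are $k\ne k'$ in $J$ with $p_k{\restriction}r=p_{k'}{\restriction}r$, and $q=p_k\cup p_{k'}$ is a function. Then $D_q=D_{p_k}\cap D_{p_{k'}}$, so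
$$D_q\subset(D_{p_k}\setminus A_k)\cup(D_{p_{k'}}\setminus A_{k'})\cup(A_k\cap A_{k'}).$$
The first two sets are in $I$ and the third is empty. So $D_q\in I$, a contradiction.

**Step 5: the statement about $r(X)$.** If $r(X)$ is infinite, then $X$ is $\mu$-resolvable for all $\mu$ with $1<\mu<r(X)$, and it is not $r(X)$-resolvable. So the implication fails for $\lambda=r(X)$, and $r(X)$ is neither $\omega$ nor singular; that is, it is regular and uncountable. Conversely, for uncountable regular $\lambda$, the space of Steps 1–4 is $\mu$-resolvable for all $1<\mu<\lambda$ and not $\lambda$-resolvable, which says $r(X)=\lambda$. In general, the implication fails for an infinite $\lambda$ exactly when $\lambda=r(X)$ for some $X$, so the two formulations are equivalent. $\blacksquare$
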